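# A rational surface in the three-dimensional torus that is not tropically unirational

## 1. Tropicalization of functions, maps and subvarieties

Throughout, $K$ is an algebraically closed field with a non-Archimedean valuation $v:K\to\mathbb R\cup\{\infty\}$. The valuation is allowed to be trivial, meaning $v(c)=0$ for all $c\ne 0$. For instance $K=\mathbb C$ with the trivial valuation, or $K$ the field of Puiseux series over $\mathbb C$ in a variable $\varepsilon$, with $v(\varepsilon)=1$. We write $T=K^*$ and $T^n=(K^*)^n$. A subvariety of $T^n$ is a Zariski-closed subset $X$, with ideal $I(X)\subset K[x_1^{\pm1},\dots,x_n^{\pm1}]$. A monomial is a polynomial with exactly one term, with any non-zero coefficient.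

**Definition (tropicalization of a function).** For a non-zero (Laurent) polynomial $f=\sum_\alpha c_\alpha x^\alpha$ in $m$ variables,
$$\mathrm{Trop}(f):\mathbb R^m\to\mathbb R,\qquad \mathrm{Trop}(f)(\xi)=\min_{\alpha:\,c_\alpha\neq0}\,\bigl(v(c_\alpha)+\xi\cdot\alpha\bigr).$$
For a quotient, $\mathrm{Trop}(f/h)=\mathrm{Trop}(f)-\mathrm{Trop}(h)$.

Example: $\mathrm{Trop}(1+x)(\xi)=\min(0,\xi)$; over Puiseux series, $\mathrm{Trop}(\varepsilon+x)(\xi)=\min(1,\xi)$. The definition for quotients is consistent because of the following form of Gauss's lemma.

**Lemma 1.** $\mathrm{Trop}(fg)=\mathrm{Trop}(f)+\mathrm{Trop}(g)$. Consequently, for each $\omega\in\mathbb R^p$ the function $w_\omega(g)=\mathrm{Trop}(g)(\omega)$, $w_\omega(0)=\infty$, is a valuation on $K(t_1,\dots,t_p)$ extending $v$; and $\omega\mapsto w_\omega(g)$ is continuous for $g\neq 0$.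

**Proof.** Fix $\xi$, let $f=\sum a_\alpha x^\alpha$, $g=\sum b_\beta x^\beta$, and let $m_f,m_g$ be the two minima at $\xi$. The coefficient of $x^\gamma$ in $fg$ is $\sum_{\alpha+\beta=\gamma}a_\alpha b_\beta$, and
$$v(a_\alpha b_\beta)+\xi\cdot\gamma=(v(a_\alpha)+\xi\cdot\alpha)+(v(b_\beta)+\xi\cdot\beta)\ge m_f+m_g .$$
So $\mathrm{Trop}(fg)(\xi)\ge m_f+m_g$. For equality let $\alpha_0$ be the lexicographically largest exponent at which $f$ attains its minimum, and $\beta_0$ likewise for $g$. In the coefficient of $x^{\alpha_0+\beta_0}$, a summand $a_\alpha b_\beta$ reaches $m_f+m_g$ only if $\alpha$ and $\beta$ are both minimizing. Then $\alpha\le\alpha_0$, $\beta\le\beta_0$ and $\alpha+\beta=\alpha_0+\beta_0$ force $\alpha=\alpha_0,\beta=\beta_0$. Exactly one summand has the smallest value, so the coefficient has that value.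

Hence $\mathrm{Trop}$ is well defined on quotients and $w_\omega$ is multiplicative. The inequality $w_\omega(g+g')\ge\min(w_\omega(g),w_\omega(g'))$ is clear for polynomials, and follows for quotients by taking a common denominator. Continuity is clear from the formula. $\square$

We use constantly that, for any valuation, a finite sum with exactly one term of smallest value is non-zero and has that value.

**Definition (rational maps and their tropicalizations).** A rational map $\varphi:T^p\dashrightarrow T^n$ is an $n$-tuple of non-zero elements of $K(t_1,\dots,t_p)$. It is a map to $X\subseteq T^n$ if $f(\varphi)=0$ for all $f\in I(X)$, and it is dominant onto $X$ if moreover $f(\varphi)=0$ implies $f\in I(X)$. We put $\mathrm{Trop}(\varphi)=(\mathrm{Trop}(\varphi_1),\dots,\mathrm{Trop}(\varphi_n)):\mathbb R^p\to\mathbb R^n$.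

Example: $\varphi(u)=(-1+u,\,u)$ has $\mathrm{Trop}(\varphi)(\upsilon)=(\min(0,\upsilon),\upsilon)$. The second coordinate is $1$ plus the first, but $\upsilon$ is in general not $\min\bigl(0,\min(0,\upsilon)\bigr)$: tropicalization does not commute with composition when there is cancellation. This discrepancy drives everything below.

**Definition (corner locus).** For a non-zero Laurent polynomial $f$, the corner locus $\mathcal T(f)$ is the set of $\xi$ at which the minimum defining $\mathrm{Trop}(f)(\xi)$ is attained by at least two terms.

Example: for $f=1+x+y$ it is the tropical line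
$$\Lambda=\{(r,0):r\ge0\}\cup\{(0,r):r\ge 0\}\cup\{(-r,-r):r\ge0\}.$$
Since $\mathrm{Trop}(1+x^3+y^3)=\min(0,3\xi_1,3\xi_2)=3\min(0,\xi_1,\xi_2)$, also $\mathcal T(1+x^3+y^3)=\Lambda$ when $\operatorname{char}K\ne3$ (or in any characteristic). For a monomial the corner locus is empty.

**Definition (tropicalization of a subvariety).** $\mathrm{Trop}(X)=\bigcap_{0\ne f\in I(X)}\mathcal T(f)$.

Example: for a point $X=\{P\}$ the functions $x_j-P_j\in I(X)$ show $\mathrm{Trop}(X)\subseteq\{(v(P_1),\dots,v(P_n))\}$; the next lemma, applied to a constant map, gives equality. We write $v(P)$ for this vector.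

**Lemma 2.** If $\varphi:T^p\dashrightarrow X$ is a rational map, dominant or not, then $\mathrm{im}\,\mathrm{Trop}(\varphi)\subseteq\mathrm{Trop}(X)$.

**Proof.** Let $\xi=\mathrm{Trop}(\varphi)(\omega)$ and $0\neq f=\sum c_\alpha x^\alpha\in I(X)$. The terms of $0=\sum c_\alpha\varphi^\alpha$ have $w_\omega$-values $v(c_\alpha)+\alpha\cdot\xi$. If the minimum were attained once, the sum would be non-zero. So $\xi\in\mathcal T(f)$. $\square$

**Definition (unirational, tropically unirational).** A subvariety $X\subseteq T^n$ is unirational if there is a dominant rational map $T^p\dashrightarrow X$ for some $p$. It is tropically unirational if there is a dominant rational map $\varphi:T^p\dashrightarrow X$, for some $p$, with $\mathrm{im}\,\mathrm{Trop}(\varphi)=\mathrm{Trop}(X)$. Such a $\varphi$ is called tropically surjective.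

Example: $X=\{y=x^2\}\subset T^2$ with $\varphi(t)=(t,t^2)$. The ideal is generated by $y-x^2$, so $\mathrm{Trop}(X)\subseteq\{\xi_2=2\xi_1\}$, and this line is $\mathrm{im}\,\mathrm{Trop}(\varphi)$. So $\varphi$ is tropically surjective.

A dominant map need not be tropically surjective, but the definition lets us choose $p$ and $\varphi$ freely. The question, which comes from Jan Draisma and Bart Frenk, "Tropically Unirational Varieties", arXiv:1205.0398 (2012), is:

*Is every unirational subvariety of a torus tropically unirational?*

The answer is no, over every $K$ and for every valuation. A counterexample is the rational surface $z=1+x^3+y^3$ in $T^3$ if $\operatorname{char}K\ne3$, and $z=y^2-x^3+x$ if $\operatorname{char}K=3$.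

## 2. Graphs of polynomials and their walls

All our examples are graphs. For non-zero $F\in K[x_1,\dots,x_n]$ put $V(F)=\{F=0\}\subset T^n$ and
$$X_F=\{(x,z)\in T^{n+1}:z=F(x)\}\;\cong\;T^n\setminus V(F).$$
The ring $K[x^{\pm1},z^{\pm1}]/(z-F)=K[x^{\pm1}][1/F]$ is a domain, so $(z-F)$ is prime and equals $I(X_F)$. Thus $X_F$ is irreducible and closed in $T^{n+1}$, and it is rational via $x\mapsto(x,F(x))$. To compute its tropicalization we need some facts about corner loci.

**Lemma 3.** Let $f,g$ be non-zero Laurent polynomials.

1. $\mathcal T(f)$ is closed, and it is the locus where $\mathrm{Trop}(f)$ is not differentiable.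
2. $\mathcal T(fg)=\mathcal T(f)\cup\mathcal T(g)$.
3. If $I(X)=(G)$ with $G\ne0$, then $\mathrm{Trop}(X)=\mathcal T(G)$.
4. $\mathrm{Trop}(V(F))=\mathcal T(F)=\bigcup_C\mathrm{Trop}(C)$, with $C$ running over the irreducible components of $V(F)$.

**Proof.** (1) The set where two given terms both attain the minimum is closed, and $\mathcal T(f)$ is a finite union of such sets. If a single term attains the minimum at $\xi$, it does so near $\xi$, and $\mathrm{Trop}(f)$ is affine there. If terms with exponents $\alpha\ne\beta$ both attain it, then $\mathrm{Trop}(f)$ lies below two affine functions with gradients $\alpha\neq\beta$ that touch it at $\xi$; a derivative at $\xi$ would have to equal both gradients.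

(2) $\mathrm{Trop}(fg)=\mathrm{Trop}(f)+\mathrm{Trop}(g)$. If both summands are affine near a point, so is the sum. Conversely, if the sum is affine near a point, then $\mathrm{Trop}(f)$ is there an affine function minus the concave function $\mathrm{Trop}(g)$. So it is convex as well as concave, hence affine; likewise $\mathrm{Trop}(g)$.

(3) By (2), $\mathcal T(Gh)\supseteq\mathcal T(G)$ for all $h\ne0$, with equality for $h=1$.

(4) In the factorial ring $K[x^{\pm1}]$ write $F$ as a unit (a monomial) times $\prod_iF_i^{e_i}$ with $F_i$ irreducible and pairwise non-associate. The components of $V(F)$ are the $V(F_i)$, with ideals $(F_i)$, and $I(V(F))=(\prod_iF_i)$. Units have empty corner locus, so by (2) and (3) $\mathcal T(F)=\bigcup_i\mathcal T(F_i)=\bigcup_i\mathrm{Trop}(V(F_i))$, and also $\mathcal T(F)=\mathcal T(\prod_i F_i)=\mathrm{Trop}(V(F))$. $\square$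

Apply (3) to $G=z-F$, where $\mathrm{Trop}(G)(\xi,\zeta)=\min(\zeta,\mathrm{Trop}(F)(\xi))$. If $\zeta<\mathrm{Trop}(F)(\xi)$, the minimum is attained only by $z$. If $\zeta=\mathrm{Trop}(F)(\xi)$, it is attained by $z$ and by a term of $F$. If $\zeta>\mathrm{Trop}(F)(\xi)$, it is attained twice exactly when $\xi\in\mathcal T(F)$. Hence
$$\mathrm{Trop}(X_F)=\{(\xi,\zeta):\zeta=\mathrm{Trop}(F)(\xi)\}\ \cup\ \{(\xi,\zeta):\xi\in\mathcal T(F),\ \zeta\ge\mathrm{Trop}(F)(\xi)\}.\tag{1}$$
So the tropicalization is the graph of $\mathrm{Trop}(F)$, together with a vertical ray standing on each point of the graph above $\mathcal T(F)$. We call the union of these rays the walls. The obvious parametrization $(x,F(x))$ tropicalizes to the graph and misses the walls. Can they be reached in another way?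

**Example (the line $z=1+x$ in $T^2$).** The graph is $\{(\xi,\min(0,\xi))\}$ and there is one wall, $\{0\}\times[0,\infty)$. The map $(x,1+x)$ covers the graph. To reach the wall, make $1+x$ small while $x$ has value $0$, that is, move near the root $-1$: the map $u\mapsto(-1+u,u)$ tropicalizes to $(\min(0,\upsilon),\upsilon)$, which for $\upsilon\ge0$ runs up the wall. To have both in one map, interpolate:
$$\gamma=\frac{t+s(-1+u)}{1+s},\qquad 1+\gamma=\frac{1+t+su}{1+s}.$$
At $(\tau,\upsilon,\sigma)$ the pair $(\gamma,1+\gamma)$ tropicalizes to
$$\bigl(\min(\tau,\sigma,\sigma+\upsilon)-\min(0,\sigma),\ \min(0,\tau,\sigma+\upsilon)-\min(0,\sigma)\bigr).$$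
This equals $(\tau,\min(0,\tau))$ for $\sigma\gg0$ and $(\min(0,\upsilon),\upsilon)$ for $\sigma\ll0$. So $(\gamma,1+\gamma)$ is tropically surjective; it is dominant because its first coordinate is non-constant and $X_F$ is an irreducible curve.

**Example (the plane $z=1+x+y$ in $T^3$).** Now there is a wall over each point of $\Lambda$. A single root no longer suffices, but roots come in rational families. Take $\psi(t)=(t,-1-t)$, a parametrization of $V(1+x+y)$, and perturb it:
$$(t+u_1,\ -1-t+u_2,\ u_1+u_2).$$
Let $\xi=\mathrm{Trop}(\psi)(\tau)=(\tau,\min(0,\tau))$. At $(\tau,\xi_1+r,\xi_2+r)$ with $r\ge0$ the tropicalization is $(\xi_1,\xi_2,\min(\xi_1,\xi_2)+r)$, and $\min(\xi_1,\xi_2)=\min(0,\tau)=\mathrm{Trop}(1+x+y)(\xi)$. So the whole ray over $\xi$ is covered. The points $\xi=(\tau,\min(0,\tau))$ fill two of the three rays of $\Lambda$. The reparametrization $\psi(-1+s)=(-1+s,-s)$, with tropicalization $(\min(0,\sigma),\sigma)$, supplies the remaining ray $\{(0,r)\}$. Interpolation as in the previous example then produces one tropically surjective map; Lemma 7 below does this in general.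

## 3. Perturbing roots on the cubic $1+x^3+y^3=0$

Let $\operatorname{char}K\neq3$ and $F=1+x^3+y^3$. By (1) there are walls over the same set $\Lambda$ as for the plane. Let us try the same method. Choose a root $(a,b)\in V(F)$ and set $\xi=(v(a),v(b))$. Using $1+a^3+b^3=0$,
$$F(a+u_1,b+u_2)=3a^2u_1+3au_1^2+u_1^3+3b^2u_2+3bu_2^2+u_2^3 .$$
At the point $(\xi_1+r,\xi_2+r)$, $r\ge0$, the terms have values $v(3)+3\xi_j+r$, $v(3)+3\xi_j+2r$, $3\xi_j+3r$ for $j=1,2$, where $0\le v(3)<\infty$. Their minimum is continuous in $r$ and tends to $\infty$. At $r=0$ it is $3\min(\xi_1,\xi_2)$, which equals $3\min(0,\xi_1,\xi_2)=\mathrm{Trop}(F)(\xi)$ because $\xi\in\Lambda$. The first two coordinates keep the values $\xi_1,\xi_2$. So the whole vertical ray over $\xi$ is reached.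

This covers the ray over one point of $\Lambda$, and finitely many roots give finitely many rays. To cover all rays we would need, as for the plane, roots varying in a rational family: non-constant rational functions $a(t),b(t)$ with $1+a^3+b^3=0$. These do not exist, since the cubic is a curve of genus $1$ (Lemma 5 below). This is the exact point where the method stops.

That is not yet a proof of impossibility, since a map reaching the walls need not look like a perturbed root. Suppose $\varphi=(\alpha,F\circ\alpha)$ reaches arbitrarily high points over $\xi$. Then in some limit $F\circ\alpha$ becomes zero, and we expect a limit of $\alpha$ that lands on $V(F)$ and still has valuation $\xi$. If the limit must be taken separately for each $\xi$, we might get infinitely many maps to the cubic, each constant, and no contradiction arises: the cubic has infinitely many points. What saves us is that $\mathrm{Trop}(\varphi)$ is piecewise affine with finitely many pieces. We shall see that one limit direction per piece is enough. So finitely many maps to the cubic must account for all of $\Lambda$, while each of them is constant.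

## 4. Four theorems on tropical unirationality

**Theorem A (counterexample).** Let $F\in K[x,y]$ be irreducible, not a monomial, with $V(F)\subset T^2$ a non-rational curve. Then $X_F\subset T^3$ is rational but not tropically unirational. More precisely, for every rational map $\varphi:T^p\dashrightarrow X_F$, for all but finitely many of the infinitely many $\xi\in\mathcal T(F)$, the set $\{\zeta:(\xi,\zeta)\in\mathrm{im}\,\mathrm{Trop}(\varphi)\}$ is bounded above, although $\{\xi\}\times[\mathrm{Trop}(F)(\xi),\infty)\subset\mathrm{Trop}(X_F)$.

**Theorem B (criterion).** For non-zero $F\in K[x_1,\dots,x_n]$: $X_F$ is tropically unirational if and only if there are finitely many rational maps $\psi_i:T^{q_i}\dashrightarrow V(F)\subset T^n$ (not necessarily dominant) with $\mathcal T(F)=\bigcup_i\mathrm{im}\,\mathrm{Trop}(\psi_i)$.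

**Theorem C (classification for $n=2$).** For non-zero $F\in K[x,y]$, $X_F$ is tropically unirational if and only if $\mathcal T(F)=\bigcup_C\mathrm{Trop}(C)$, where $C$ runs over the rational irreducible components of $V(F)\subset T^2$. In particular, for $F$ irreducible and not a monomial: $X_F$ is tropically unirational if and only if the curve $V(F)$ is rational.

**Theorem D (dimensions).** Let $0\le d\le n$. Every unirational $d$-dimensional subvariety of $T^n$ is tropically unirational if and only if $d\le1$ or $d=n$. This holds over every $K$, with any valuation.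

Two auxiliary facts are needed: corner loci in the plane are infinite, and maps from tori to non-rational curves are constant.

**Lemma 4.** If $F$ has at least two terms, then $\mathcal T(F)\ne\emptyset$. If $n=2$, then $\mathcal T(F)$ has no isolated points. So for $n=2$ and $F$ not a monomial, $\mathcal T(F)$ is infinite.

**Proof.** Suppose $\mathcal T(F)=\emptyset$. The sets on which a given term is the unique minimizer are open and partition the connected space $\mathbb R^n$, so one term $\alpha$ minimizes everywhere: $v(c_\alpha)+\xi\cdot\alpha\le v(c_\beta)+\xi\cdot\beta$ for all $\xi$ and any other exponent $\beta$ of $F$. Taking $\xi=s(\alpha-\beta)$ gives $s|\alpha-\beta|^2\le v(c_\beta)-v(c_\alpha)$ for all $s>0$, which is absurd.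

Let $n=2$ and suppose $\xi\in\mathcal T(F)$ is isolated. A small punctured disc around $\xi$ is connected and misses $\mathcal T(F)$, so as before one term is the unique minimizer on all of it. By continuity $\mathrm{Trop}(F)$ is affine on the full disc, contradicting Lemma 3(1). A non-empty set without isolated points is infinite. $\square$

**Lemma 5.** A rational map from $T^p$ to a non-rational irreducible curve $C$ is constant.

**Proof.** Let $C\subset T^n$ and $\varphi_j=f_j/h_j$. If $\varphi$ is not constant, there are points $P,Q\in T^p$ where all $f_j,h_j$ are non-zero and $\varphi(P)\ne\varphi(Q)$. Restrict to the line through them: $\varphi((1-\lambda)P+\lambda Q)$. Numerators and denominators are non-zero polynomials in $\lambda$, because they do not vanish at $\lambda=0$. So this is a rational map from the line to $C$, with different values at $\lambda=0$ and $\lambda=1$. A non-constant map to an irreducible curve is dominant, so $K(C)$ embeds over $K$ into $K(\lambda)$. By Lüroth's theorem, valid in every characteristic, $K(C)$ is purely transcendental of degree $1$ over $K$. So $C$ is rational, a contradiction.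 $\square$

## 5. Initial forms along a recession direction

We recall some polyhedral geometry. A polyhedron in $\mathbb R^p$ is the solution set $P=\{\omega:A\omega\ge b\}$ of finitely many linear inequalities. The recession cone of a non-empty $P$ is $\{\eta:A\eta\ge0\}$; equivalently, it consists of the $\eta$ with $\omega+s\eta\in P$ for all $\omega\in P$, $s\ge0$. For example, the strip $[0,1]\times[0,\infty)$ has recession cone $\{0\}\times[0,\infty)$. By the Minkowski–Weyl theorem, a non-empty polyhedron is the sum of a polytope and its recession cone.

**Proposition 6.** Let $\varphi=(\alpha,F\circ\alpha):T^p\dashrightarrow X_F$ be a rational map. There are finitely many rational maps $\psi_i:T^p\dashrightarrow V(F)$ such that every $\xi\in\mathbb R^n$ for which $Z_\xi=\{\zeta:(\xi,\zeta)\in\mathrm{im}\,\mathrm{Trop}(\varphi)\}$ is unbounded above lies in $\bigcup_i\mathrm{im}\,\mathrm{Trop}(\psi_i)$.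

Every rational map to $X_F$ has this form, with $\alpha=(\alpha_1,\dots,\alpha_n)$ and all $\alpha_j$ and $F\circ\alpha$ non-zero in $K(t_1,\dots,t_p)$.

The idea is this. Move to infinity in the parameter space along a direction $\eta$ in which $\mathrm{Trop}(\alpha)$ stays fixed and $\mathrm{Trop}(F\circ\alpha)$ grows. If $\eta$ has integer coordinates, substitute $\epsilon^{\eta_j}t_j$ for $t_j$, with $\epsilon$ a new variable. Then $\alpha_j$ becomes its lowest part $\mathrm{in}(\alpha_j)$ plus terms with positive powers of $\epsilon$, whereas $F\circ\alpha$ is divisible by a positive power of $\epsilon$. At $\epsilon=0$ we read off $F(\mathrm{in}(\alpha))=0$. The proof makes this precise for real $\eta$ and keeps the number of directions finite.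

**Proof.**

**Step 1: cutting into finitely many pieces.** This step provides the finiteness. For each numerator and denominator of a coordinate of $\varphi$, the sets on which a given term attains the minimum are finitely many closed polyhedra covering $\mathbb R^p$. Intersecting them, we get finitely many non-empty closed polyhedra $P_1,\dots,P_N$ covering $\mathbb R^p$, on each of which $\mathrm{Trop}(\varphi)$ is affine. Let $L_i:\mathbb R^p\to\mathbb R^n\times\mathbb R$ be its linear part on $P_i$. Let $I$ be the set of those $i$ for which some $\eta_i$ in the recession cone of $P_i$ satisfies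
$$L_i(\eta_i)=(0,c_i),\qquad c_i>0 .$$
For each $i\in I$ fix one such $\eta_i$, once and for all.

**Step 2: locating the points with unbounded $Z_\xi$.** We show that if $Z_\xi$ is unbounded above, then $\xi\in\mathrm{Trop}(\alpha)(P_i)$ for some $i\in I$. Let
$$P_{i,\xi}=\{\omega\in P_i:\mathrm{Trop}(\alpha)(\omega)=\xi\},$$
a polyhedron, possibly empty. Since $Z_\xi$ is the finite union of the images of the $P_{i,\xi}$ under the last coordinate of $\mathrm{Trop}(\varphi)$, this coordinate is unbounded above on some $P_{i,\xi}$, which is then non-empty. Write $P_{i,\xi}$ as a polytope plus its recession cone. The last coordinate is affine on $P_i$ and bounded on the polytope, so its linear part is positive on some $\eta$ in the recession cone of $P_{i,\xi}$. This cone consists of those $\eta$ in the recession cone of $P_i$ with $L_i(\eta)\in\{0\}\times\mathbb R$. So $L_i(\eta)=(0,c)$ with $c>0$, and $i\in I$. Any point of $P_{i,\xi}$ shows $\xi\in\mathrm{Trop}(\alpha)(P_i)$.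

The vector $\eta$ just found may differ from the fixed $\eta_i$. This does not matter: from now on only $\eta_i$ is used, on all of $P_i$.

**Step 3: slopes along $\eta_i$ computed by initial forms.** Here we translate the behavior along $\eta_i$ into algebra. Fix $i\in I$ and write $\eta=\eta_i$, $c=c_i$. For $\omega\in P_i$ and $s\ge0$ we have $\omega+s\eta\in P_i$ and
$$\mathrm{Trop}(\alpha)(\omega+s\eta)=\mathrm{Trop}(\alpha)(\omega),\qquad\mathrm{Trop}(F\circ\alpha)(\omega+s\eta)=\mathrm{Trop}(F\circ\alpha)(\omega)+cs.\tag{2}$$
For a polynomial $f=\sum_\beta c_\beta t^\beta$ and $\lambda\in\mathbb R$ let $[f]_\lambda$ be the sum of its terms with $\eta\cdot\beta=\lambda$. For $f\neq0$ put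
$$u(f)=\min\{\eta\cdot\beta:c_\beta\ne0\},\qquad\mathrm{in}(f)=[f]_{u(f)} .$$
The part of $fh$ of lowest $\eta$-degree is $\mathrm{in}(f)\,\mathrm{in}(h)\neq0$, so $u(fh)=u(f)+u(h)$ and $\mathrm{in}(fh)=\mathrm{in}(f)\,\mathrm{in}(h)$. Both therefore extend to $K(t)^*$ by $u(f/h)=u(f)-u(h)$ and $\mathrm{in}(f/h)=\mathrm{in}(f)/\mathrm{in}(h)$, and $u$ is a valuation that is trivial on $K$. For every fixed $\omega$ and every $g\in K(t)^*$,
$$\mathrm{Trop}(g)(\omega+s\eta)=\mathrm{Trop}(\mathrm{in}(g))(\omega)+s\,u(g)\qquad\text{for all }s\gg0.\tag{3}$$
Indeed, for a polynomial $g$ the left side is the minimum of $v(c_\beta)+\omega\cdot\beta+s\,\eta\cdot\beta$, and for large $s$ only terms with $\eta\cdot\beta=u(g)$ can attain it. For a quotient, subtract.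

Comparing the slopes in $s$ in (2) and (3) gives
$$u(\alpha_j)=0\ \text{ for all }j,\qquad u(F\circ\alpha)=c>0 .$$

**Step 4: the residue homomorphism.** We need a ring homomorphism that sends $\alpha_j$ to $\mathrm{in}(\alpha_j)$, so that the polynomial $F$ can be carried through it. Let $\mathcal O=\{g\in K(t):g=0\text{ or }u(g)\ge0\}$ and define
$$\rho:\mathcal O\to K(t),\qquad\rho(f/h)=\frac{[f]_{u(h)}}{[h]_{u(h)}} .$$
If $u(f)=u(h)$ this is $\mathrm{in}(f/h)$. If $u(f)>u(h)$ or $f=0$ it is $0$. So
$$\rho(g)=\mathrm{in}(g)\ \text{ if }u(g)=0,\qquad\rho(g)=0\ \text{ if }u(g)>0\text{ or }g=0 .$$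
In particular $\rho(g)$ depends only on $g$, and $\rho$ is multiplicative because $\mathrm{in}$ and $u$ are compatible with products. Also $\rho$ is the identity on $K$.

For additivity, let $f/h,f'/h'\in\mathcal O$, so that $[f]_\lambda=0$ for $\lambda<u(h)$ and $[f']_\lambda=0$ for $\lambda<u(h')$. In
$$[fh']_{u(h)+u(h')}=\sum_{\lambda+\lambda'=u(h)+u(h')}[f]_\lambda[h']_{\lambda'}$$
a non-zero summand has $\lambda\ge u(h)$ and $\lambda'\ge u(h')$, hence equality in both. Treating $f'h$ in the same way,
$$[fh'+f'h]_{u(h)+u(h')}=[f]_{u(h)}[h']_{u(h')}+[f']_{u(h')}[h]_{u(h)} .$$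
Dividing by $[hh']_{u(h)+u(h')}=[h]_{u(h)}[h']_{u(h')}$ gives $\rho(f/h+f'/h')=\rho(f/h)+\rho(f'/h')$. So $\rho$ is a homomorphism of $K$-algebras.

**Step 5: the maps $\psi_i$.** This step harvests the conclusion. Put
$$\psi_i=(\rho(\alpha_1),\dots,\rho(\alpha_n))=(\mathrm{in}(\alpha_1),\dots,\mathrm{in}(\alpha_n)) .$$
Its coordinates are non-zero. Since $F$ has coefficients in $K$ and $u(F(\alpha))>0$, we get $F(\psi_i)=\rho(F(\alpha))=0$. So $\psi_i$ is a rational map $T^p\dashrightarrow V(F)$. For $\omega\in P_i$ and $s\gg0$, (3) with $u(\alpha_j)=0$ and then (2) give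
$$\mathrm{Trop}(\psi_i)(\omega)=\mathrm{Trop}(\alpha)(\omega+s\eta)=\mathrm{Trop}(\alpha)(\omega).$$
Hence $\mathrm{Trop}(\alpha)(P_i)\subseteq\mathrm{im}\,\mathrm{Trop}(\psi_i)$ for each $i\in I$, and Step 2 finishes the proof. $\square$

**Example.** Let $F=1+x+y$ and $\alpha=(t,-1-t+u)$, so $F\circ\alpha=u$. Then $\mathrm{Trop}(\varphi)(\tau,\upsilon)=(\tau,\min(0,\tau,\upsilon),\upsilon)$, which is affine on the three polyhedra where $0$, $\tau$, $\upsilon$ respectively is minimal. On the first two, $\eta=(0,1)$ is a recession direction with $L(\eta)=(0,0,1)$. On the third, $L(\eta)=(\eta_1,\eta_2,\eta_2)$, so there is no suitable $\eta$. For $\eta=(0,1)$ the initial forms are $\psi=(t,-1-t)$: the root family from which $\alpha$ was built comes back.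

## 6. Theorem A and smooth plane cubics

**Proof of Theorem A.** Let $F$ be as in the theorem and $\varphi:T^p\dashrightarrow X_F$ any rational map. By Proposition 6 all $\xi$ with $Z_\xi$ unbounded above lie in $\bigcup_i\mathrm{im}\,\mathrm{Trop}(\psi_i)$ for finitely many rational maps $\psi_i:T^p\dashrightarrow V(F)$. By Lemma 5 each $\psi_i$ is constant, so $\mathrm{im}\,\mathrm{Trop}(\psi_i)$ is a single point. Thus $Z_\xi$ is bounded above for all but finitely many $\xi$. On the other hand, $\mathcal T(F)$ is infinite by Lemma 4, and by (1) $\mathrm{Trop}(X_F)\supseteq\{\xi\}\times[\mathrm{Trop}(F)(\xi),\infty)$ for every $\xi\in\mathcal T(F)$. So $\mathrm{im}\,\mathrm{Trop}(\varphi)\ne\mathrm{Trop}(X_F)$. That $X_F$ is rational was seen in Section 2. $\square$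

**Polynomials satisfying the hypotheses.** A smooth plane cubic is irreducible, because two components would meet in a singular point, and it has genus $1$, so it is not rational.

If $\operatorname{char}K\ne3$, take $F=1+x^3+y^3$. The partial derivatives $3x^2,3y^2,3z^2$ of the homogenization $z^3+x^3+y^3$ have no common zero in $\mathbb P^2$, so the projective closure is smooth.

If $\operatorname{char}K=3$, take $F=y^2-x^3+x$, with homogenization $y^2z-x^3+xz^2$ and partial derivatives $z^2$, $2yz$, $y^2+2xz$. Their vanishing forces $z=0$, then $y=0$, and then the equation forces $x=0$. So this cubic is smooth too.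

In both cases $F$ is irreducible and not a monomial, and $V(F)\subset T^2$ is the cubic minus finitely many points, hence a non-rational curve. By Theorem A, $X_F\subset T^3$ is a rational surface that is not tropically unirational. So not every unirational variety is tropically unirational, over any algebraically closed valued field $K$, trivial valuation included.

## 7. Interpolating parametrizations, and rational curves

For the converse directions we must build tropically surjective maps. The first tool turns the interpolation trick of Section 2 into a lemma. Here a rational map to $\mathbb A^m$ is an arbitrary $m$-tuple of rational functions, zero allowed.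

**Lemma 7 (combination).** Let $X\subseteq T^n$ be a subvariety and $\pi=(\pi_1,\dots,\pi_n)$, $\pi_j=f_j/h_j$ with $f_j,h_j\in K[x_1,\dots,x_m]\setminus\{0\}$, a rational map $\mathbb A^m\dashrightarrow X$. Let $\alpha:T^p\dashrightarrow\mathbb A^m$ and $\beta:T^q\dashrightarrow\mathbb A^m$ be rational maps such that all $f_j\circ\alpha,\ h_j\circ\alpha,\ f_j\circ\beta,\ h_j\circ\beta$ are non-zero. Put
$$\gamma(t,t',s)=\frac{\alpha(t)+s\,\beta(t')}{1+s}.$$
Then all $f_j\circ\gamma,h_j\circ\gamma$ are non-zero and
$$\mathrm{im}\,\mathrm{Trop}(\pi\circ\gamma)\supseteq\mathrm{im}\,\mathrm{Trop}(\pi\circ\alpha)\cup\mathrm{im}\,\mathrm{Trop}(\pi\circ\beta).$$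
If $\pi\circ\alpha$ is dominant onto $X$, so is $\pi\circ\gamma$.

**Proof.**

**Step 1: tropicalizing near $s=0$.** We show that for $\sigma\gg0$ the tropicalization sees only the value at $s=0$. Let $g\in K(t,t',s)$ be regular at $s=0$ with $g|_{s=0}\neq0$. Then $g=A/B$ with polynomials $A,B\in K[t,t',s]$ whose constant terms $A_0,B_0$ with respect to $s$ are non-zero. A term of $A$ or $B$ containing $s^k$, $k\ge1$, contributes a value containing $k\sigma$ and does not attain the minimum for large $\sigma$. So for fixed $\tau,\tau'$,
$$\mathrm{Trop}(g)(\tau,\tau',\sigma)=\mathrm{Trop}(A_0/B_0)(\tau,\tau')=\mathrm{Trop}(g|_{s=0})(\tau,\tau')\qquad\text{for }\sigma\gg0 .$$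

**Step 2: the two images.** Now apply Step 1 at both ends of the interpolation. The coordinates of $\gamma$ are regular at $s=0$ with value $\alpha$. Hence $f_j\circ\gamma$ and $h_j\circ\gamma$ are regular there, with values $f_j\circ\alpha\ne0$ and $h_j\circ\alpha\neq0$. In particular they are non-zero, and $\mathrm{Trop}(\pi\circ\gamma)(\tau,\tau',\sigma)=\mathrm{Trop}(\pi\circ\alpha)(\tau)$ for $\sigma\gg0$. For the other end, write $\gamma=(\beta+s^{-1}\alpha)/(1+s^{-1})$ and repeat the argument with the variable $s^{-1}$, whose tropical coordinate is $-\sigma$: for $\sigma\ll0$ we get $\mathrm{Trop}(\pi\circ\beta)(\tau')$.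

**Step 3: dominance.** We check both halves of the definition. If $g\in I(X)$, then $g(\pi)=0$ in $K(x)$. Clearing denominators (a product of powers of the $f_j,h_j$) gives a polynomial identity, into which we may substitute $\gamma$, because no $f_j\circ\gamma$ or $h_j\circ\gamma$ vanishes. So $g(\pi\circ\gamma)=0$. Conversely, let $g$ be a Laurent polynomial with $g(\pi\circ\gamma)=0$. The $\pi_j\circ\gamma$ are regular and non-zero at $s=0$, with values $\pi_j\circ\alpha$. Setting $s=0$ gives $g(\pi\circ\alpha)=0$. If $\pi\circ\alpha$ is dominant onto $X$, then $g\in I(X)$. $\square$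

The conclusion includes the hypotheses on $\gamma$ needed to apply the lemma again, so finitely many maps can be combined one after another, starting with a dominant one.

The second tool, due to Draisma and Frenk, says that rational curves cause no trouble: one reparametrization centered at each zero or pole is enough.

**Lemma 8 (rational curves).** Let $C\subset T^n$ be a rational curve, with birational parametrization $\pi_j=c_j\prod_{l=1}^N(t-a_l)^{e_{lj}}$, where $a_1,\dots,a_N$ are the distinct zeros and poles in $K$ of the $\pi_j$. Then $\mathrm{Trop}(C)=\bigcup_l\mathrm{im}\,\mathrm{Trop}(\pi(a_l+s))$, and $C$ is tropically unirational.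

Example: for $\pi=(t,-1-t)$ the centers are $a_1=0$, $a_2=-1$. This gives the two maps $(s,-1-s)$ and $(-1+s,-s)$ of Section 2, whose tropical images together make up $\Lambda$.

**Proof.** We have $N\ge1$, since $\pi$ is not constant. Each $\pi(a_l+s)$ is dominant onto $C$, so the inclusion $\supseteq$ is Lemma 2.

**Step 1: the tropicalizations, and a closed union.** We write down the right-hand side explicitly. Since $\pi_j(a_i+s)=c_j\prod_l(s+a_i-a_l)^{e_{lj}}$, with the convention $v(0)=\infty$,
$$\mathrm{Trop}(\pi_j(a_i+s))(\sigma)=v(c_j)+\sum_le_{lj}\min(\sigma,v(a_i-a_l)).\tag{4}$$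
The union over $i$ of the images is a finite union of images of closed intervals under affine maps $\mathbb R\to\mathbb R^n$, hence closed.

**Step 2: reduction to points.** We want to test the inclusion $\subseteq$ on actual points, so we need enough of them. Let $L\supseteq K$ be an algebraically closed valued extension with non-trivial valuation. (If $v$ is non-trivial, take $L=K$. Otherwise take an algebraic closure of the field of rational functions in one variable over $K$, with an extension of the order of vanishing at $0$.) By Maclagan–Sturmfels, *Introduction to Tropical Geometry*, Theorems 3.2.3 and 3.2.4, $\mathrm{Trop}(C)=\mathrm{Trop}(C_L)$ is the closure of the set of vectors $v(P)$ with $P\in C(L)$. Since the union in question is closed, it suffices to show that it contains $v(P)$ for every $P\in C(L)$.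

**Step 3: every point is parametrized.** We find a parameter value for $P$. The map $\pi$ extends to a morphism from $\mathbb P^1$ to the closure $\overline C\subset\mathbb P^n$. Its image is closed and contains a dense subset of $\overline C$, so it is surjective, and it remains surjective on $L$-points as $L$ is algebraically closed. So $P$ is the image of some $t_0\in\mathbb P^1(L)$. All homogeneous coordinates of $P\in T^n$ are non-zero, so every $\pi_j$ is regular and non-zero at $t_0$. Each $a_l$ is a zero or pole of some $\pi_j$, so $t_0\neq a_l$ for all $l$.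

**Step 4: computing $v(P)$.** We compare $v(P)$ with (4). If $t_0=\infty$, then $\sum_le_{lj}=0$ for all $j$ and $P_j=c_j$. Take $i=1$ in (4) and $\sigma\le\min_lv(a_1-a_l)$ real: the value is $v(c_j)+\sigma\sum_le_{lj}=v(c_j)$, as needed.

If $t_0\in L$, choose $i$ such that $\sigma=v(t_0-a_i)$ is maximal among the $v(t_0-a_l)$; it is finite as $t_0\ne a_i$. We claim
$$v(t_0-a_l)=\min(\sigma,v(a_i-a_l))\qquad\text{for all }l .$$
Note $a_i-a_l=(t_0-a_l)-(t_0-a_i)$. If $v(t_0-a_l)<\sigma$, then $v(a_i-a_l)=v(t_0-a_l)<\sigma$. If $v(t_0-a_l)=\sigma$, then $v(a_i-a_l)\ge\sigma$. Either way the claim holds. Hence $v(P_j)=v(c_j)+\sum_le_{lj}v(t_0-a_l)$ is the value (4) at $\sigma$, for all $j$ simultaneously.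

**Step 5: one map.** It remains to merge the $N$ maps. Apply Lemma 7 repeatedly with $m=1$ to the maps $s\mapsto a_l+s$. Its hypotheses hold, as $t\mapsto a_l+s$ does not make any non-zero polynomial vanish. The result is a dominant map to $C$ whose tropical image contains $\mathrm{Trop}(C)$; by Lemma 2 it equals $\mathrm{Trop}(C)$. $\square$

## 8. Root families as a criterion: Theorem B

**Proof of Theorem B, necessity.** Suppose $\mathrm{im}\,\mathrm{Trop}(\varphi)=\mathrm{Trop}(X_F)$. By (1), $Z_\xi$ is unbounded above for all $\xi\in\mathcal T(F)$. So Proposition 6 gives finitely many $\psi_i:T^p\dashrightarrow V(F)$ with $\mathcal T(F)\subseteq\bigcup_i\mathrm{im}\,\mathrm{Trop}(\psi_i)$. The reverse inclusion is Lemma 2, as $\mathrm{Trop}(V(F))=\mathcal T(F)$ by Lemma 3(4).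

**Proof of Theorem B, sufficiency.** We perturb the root families $\psi_i$, as for the plane in Section 2.

**Step 1: the perturbed map.** We set up the map and a formula for its tropicalization. Let $\psi=\psi_i:T^q\dashrightarrow V(F)$, let $u_1,\dots,u_n$ be new variables, and put $\beta_i(t,u)=\psi(t)+u$. Since $u\mapsto\psi+u$ defines an automorphism of the $K(t)$-algebra $K(t)[u]$, the coordinates $\psi_j+u_j$ and $F(\psi+u)$ are non-zero. For $g=\sum_\beta g_\beta u^\beta\in K(t)[u]$ and $(\tau,\mu)\in\mathbb R^q\times\mathbb R^n$,
$$w_{(\tau,\mu)}(g)=\min_{\beta}\bigl(w_\tau(g_\beta)+\beta\cdot\mu\bigr).\tag{5}$$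
For polynomials this is the definition, with the terms grouped by their power of $u$. In general, multiply by a common denominator in $K[t]$.

**Step 2: moving up without moving sideways.** We exhibit a path along which the first $n$ coordinates stay at $\xi$ and the last tends to $\infty$. Fix $\tau\in\mathbb R^q$ and let $\xi=\mathrm{Trop}(\psi)(\tau)$, $\mu(r)=\xi+r(1,\dots,1)$ for $r\ge0$. By (5),
$$\mathrm{Trop}(\psi_j+u_j)(\tau,\mu(r))=\min(\xi_j,\xi_j+r)=\xi_j .$$
Write $F(\psi(t)+u)=\sum_\beta b_\beta(t)u^\beta$. Here $b_0=F(\psi)=0$, so by (5)
$$\zeta(r):=\mathrm{Trop}(F(\psi+u))(\tau,\mu(r))=\min_{|\beta|\ge1,\ b_\beta\ne0}\bigl(\mathrm{Trop}(b_\beta)(\tau)+\beta\cdot\xi+r|\beta|\bigr).$$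
This is a minimum over a finite non-empty set. It is continuous in $r$ and tends to $\infty$ as $r\to\infty$.

**Step 3: the path starts at the foot of the wall.** We show $\zeta(0)=\mathrm{Trop}(F)(\xi)$, so that no part of the vertical ray is skipped. Let $W=w_{(\tau,\xi)}$ on $K(t)[u]$. By (5), $W(u_j\pm\psi_j)=\min(\xi_j,w_\tau(\psi_j))=\xi_j=W(u_j)$. Let $S$ be the $K(t)$-automorphism $u\mapsto u+\psi$. For $g=\sum g_\beta u^\beta$, each term of $S(g)=\sum g_\beta(u+\psi)^\beta$ has $W$-value $w_\tau(g_\beta)+\beta\cdot\xi$, so $W(S(g))\ge W(g)$. The same holds for $S^{-1}:u\mapsto u-\psi$. Hence $W(S(g))=W(g)$ for all $g$, and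
$$\zeta(0)=W(F(u+\psi))=W(F(u))=\mathrm{Trop}(F)(\xi).$$

**Step 4: covering everything with one map.** It remains to collect the pieces. By the intermediate value theorem, $\mathrm{im}\,\mathrm{Trop}(\beta_i,F\circ\beta_i)$ contains $\{\xi\}\times[\mathrm{Trop}(F)(\xi),\infty)$ for every $\xi\in\mathrm{im}\,\mathrm{Trop}(\psi_i)$. The identity $\mathrm{id}:T^n\to\mathbb A^n$ gives the dominant map $(\mathrm{id},F)$ to $X_F$, whose tropical image is the graph of $\mathrm{Trop}(F)$. Since $\mathcal T(F)=\bigcup_i\mathrm{im}\,\mathrm{Trop}(\psi_i)$, formula (1) shows that the tropical images belonging to $\mathrm{id},\beta_1,\beta_2,\dots$ together cover $\mathrm{Trop}(X_F)$. Apply Lemma 7 repeatedly with $\pi(x)=(x,F(x))$, starting from $\alpha=\mathrm{id}$. Its non-vanishing hypotheses were checked in Step 1. The result is one dominant map $\varphi:T^p\dashrightarrow X_F$ with $\mathrm{im}\,\mathrm{Trop}(\varphi)\supseteq\mathrm{Trop}(X_F)$, and equality holds by Lemma 2. $\square$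

If $F$ is a monomial, then $V(F)=\emptyset=\mathcal T(F)$. The criterion holds with no maps at all, and $(\mathrm{id},F)$ is already tropically surjective.

## 9. Surfaces $z=F(x,y)$: Theorem C

**Proof of Theorem C.** Let $n=2$.

**Step 1: rational components suffice.** Here we pass from curves to maps. Suppose $\mathcal T(F)=\bigcup_C\mathrm{Trop}(C)$ over the rational components. For each such $C$, Lemma 8 gives a rational map $\psi_C:T^{q}\dashrightarrow C\subseteq V(F)$ with $\mathrm{im}\,\mathrm{Trop}(\psi_C)=\mathrm{Trop}(C)$. These finitely many maps satisfy the criterion of Theorem B.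

**Step 2: rational components are necessary.** We show that the non-rational components can contribute only finitely many points, and that finitely many points never matter. Let $X_F$ be tropically unirational and take $\psi_i$ as in Theorem B. Since $T^{q_i}$ is irreducible, $\psi_i$ maps to some component of $V(F)$. If that component is not rational, $\psi_i$ is constant by Lemma 5 and $\mathrm{im}\,\mathrm{Trop}(\psi_i)$ is one point. If it is a rational component $C$, then $\mathrm{im}\,\mathrm{Trop}(\psi_i)\subseteq\mathrm{Trop}(C)$ by Lemma 2. Hence the set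
$$\mathcal T(F)\setminus\bigcup_{C\text{ rational}}\mathrm{Trop}(C)$$
is finite. It is relatively open in $\mathcal T(F)$, because the $\mathrm{Trop}(C)$ are closed and finite in number. So each of its points is isolated in $\mathcal T(F)$, and by Lemma 4 there are none. Since $\mathrm{Trop}(C)\subseteq\mathcal T(F)$ for each component by Lemma 3(4), equality follows.

**Step 3: irreducible $F$.** This is the last statement of the theorem. Let $F$ be irreducible and not a monomial. Then $V(F)$ is its own only component, with $\mathrm{Trop}(V(F))=\mathcal T(F)\ne\emptyset$ by Lemma 4. The condition holds if $V(F)$ is rational; if not, the union is empty and the condition fails. $\square$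

**Example.** Let $\operatorname{char}K\ne3$. For $F=1+x^3+y^3$ the surface $X_F$ is not tropically unirational. For $F=(1+x+y)(1+x^3+y^3)$ it is: by Lemma 3(2), $\mathcal T(F)=\Lambda\cup\Lambda=\Lambda$, which is the tropicalization of the rational component $V(1+x+y)$.

## 10. Dimensions in which all unirational subvarieties are tropically unirational

**Proof of Theorem D.**

**Step 1: the positive cases.** We treat $d=n$, $d=0$ and $d=1$ in turn. If $d=n$, then $X=T^n$, its ideal is zero, $\mathrm{Trop}(X)=\mathbb R^n$, and the identity is tropically surjective. If $d=0$, a unirational $X$ is irreducible, hence a point $P$; the constant map works, since $\mathrm{Trop}(X)=\{v(P)\}$ by Section 1. If $d=1$, then $X$ is an irreducible curve with a dominant, hence non-constant, rational map from a torus. So it is rational by Lemma 5, and tropically unirational by Lemma 8.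

**Step 2: a hypersurface for $n=d+1$, $d\ge2$.** We multiply the cubic by a torus. Let $F(x_1,x_2)$ be the polynomial of Section 6 for the characteristic of $K$, regarded as a polynomial in $x_1,\dots,x_d$. Then $V(F)=E^\circ\times T^{d-2}$ with $E^\circ\subset T^2$ a non-rational irreducible curve, and $\mathcal T(F)=\mathcal T_2\times\mathbb R^{d-2}$ with $\mathcal T_2\subset\mathbb R^2$ infinite by Lemma 4. Suppose $X_F\subset T^{d+1}$ were tropically unirational. Theorem B would give finitely many $\psi_i:T^{q_i}\dashrightarrow E^\circ\times T^{d-2}$ whose tropical images cover $\mathcal T(F)$. The first two coordinates of $\psi_i$ form a rational map to $E^\circ$, which is constant by Lemma 5. So the projection of $\mathcal T(F)$ to the first two coordinates, which is $\mathcal T_2$, would be finite, a contradiction. Thus $X_F$ is rational of dimension $d$ and not tropically unirational.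

**Step 3: larger $n$.** We embed the example in a bigger torus and check that the tropicalization does not change. Let $n>d+1$ and $Y=X_F\times\{(1,\dots,1)\}\subset T^n$. Write $x$ for the first $d+1$ coordinates and $y$ for the remaining ones. We claim
$$\mathrm{Trop}(Y)=\mathrm{Trop}(X_F)\times\{0\}.$$
The inclusion $\subseteq$ holds because $I(Y)$ contains $I(X_F)$ and all $y_k-1$. For $\supseteq$, suppose $(\xi,0)\notin\mathcal T(g)$ for some non-zero $g=\sum c_{\alpha\beta}x^\alpha y^\beta\in I(Y)$. Then exactly one term, with exponents $(\alpha_0,\beta_0)$, attains the minimum, that is,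
$$v(c_{\alpha\beta})+\xi\cdot\alpha>v(c_{\alpha_0\beta_0})+\xi\cdot\alpha_0\qquad\text{for all other }(\alpha,\beta).$$
The polynomial $g(x,1,\dots,1)$ lies in $I(X_F)$, and its coefficient at $x^\alpha$ is $\sum_\beta c_{\alpha\beta}$. For $\alpha=\alpha_0$ exactly one summand has the smallest value, so this coefficient has value $v(c_{\alpha_0\beta_0})$. For $\alpha\neq\alpha_0$ the coefficient is zero or gives a term of strictly larger value at $\xi$. So $g(x,1,\dots,1)$ is non-zero and has a unique minimal term at $\xi$; hence $\xi\notin\mathrm{Trop}(X_F)$. This proves the claim.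

The rational maps to $Y$ are the maps $(\varphi,1,\dots,1)$ with $\varphi:T^p\dashrightarrow X_F$ a rational map, and such a map is dominant onto $Y$ exactly when $\varphi$ is dominant onto $X_F$. Its tropical image is $\mathrm{im}\,\mathrm{Trop}(\varphi)\times\{0\}$. If this were $\mathrm{Trop}(Y)=\mathrm{Trop}(X_F)\times\{0\}$ with $\varphi$ dominant, then $\varphi$ would be tropically surjective onto $X_F$, contrary to Step 2. So $Y\subset T^n$ is a rational $d$-dimensional subvariety that is not tropically unirational, for every $2\le d<n$, over every $K$ and for every valuation. $\square$
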